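\title{Hom-idempotence of $s$-stable Kneser graphs for $s\ge 3$}

\begin{abstract}
A finite graph is hom-idempotent if its Cartesian square admits a homomorphism to it. We prove that for $s\ge 3$, $k\ge 2$ and $n\ge sk$ the $s$-stable Kneser graph $\operatorname{KG}(n,k)_{s\text{-stab}}$ is hom-idempotent if and only if $n\in\{sk,sk+1\}$. This confirms a conjecture from a paper of Torres and Valencia-Pabon, which concerns the range $n\ge (k+1)s-1$. The main tool is the description of the largest intersecting families of $s$-stable $k$-sets: for $n>sk$ they are exactly the stars. The same tool shows that these graphs are cores.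
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and have no loops. A \emph{homomorphism} $G\to H$ is a map $V(G)\to V(H)$ that sends edges to edges. The \emph{Cartesian product} $G\,\Box\,H$ has vertex set $V(G)\times V(H)$, and two vertices are adjacent when they are equal in one coordinate and adjacent in the other. Fixing one coordinate gives a homomorphism $G\to G\,\Box\,G$. The graph $G$ is \emph{hom-idempotent} if there is a homomorphism in the opposite direction, $G\,\Box\,G\to G$. Such a map is a binary operation on $V(G)$ in which every row and every column is an endomorphism of $G$.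

The basic source of such operations is addition. Let $\Gamma$ be a finite abelian group and let $C\subseteq\Gamma\setminus\{0\}$ satisfy $C=-C$. The \emph{Cayley graph} of $\Gamma$ with connection set $C$ has vertex set $\Gamma$, and $x,y$ are adjacent when $x-y\in C$. Translations preserve adjacency, so $(x,y)\mapsto x+y$ is a homomorphism from the square of the graph to the graph. In particular the complete graph $K_n$ is hom-idempotent. To prove that a graph is \emph{not} hom-idempotent one needs an invariant that separates $G\,\Box\,G$ from $G$, and the chromatic number never does: if $c$ is a proper coloring of $G$ with colors in $\mathbb Z_m$, then $(u,v)\mapsto c(u)+c(v)$ is a proper coloring of $G\,\Box\,G$ with the same colors.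

Let $[n]=\{1,\dots,n\}$. The \emph{Kneser graph} $\operatorname{KG}(n,k)$ has the $k$-subsets of $[n]$ as vertices, two of them being adjacent when they are disjoint. For $s\ge 2$, a set $A\subseteq[n]$ is \emph{$s$-stable} if $s\le|i-j|\le n-s$ for all distinct $i,j\in A$; that is, if we place $[n]$ on a cycle by identifying it with $\mathbb Z_n$, any two points of $A$ are at cyclic distance at least $s$. The \emph{$s$-stable Kneser graph} $\operatorname{KG}(n,k)_{s\text{-stab}}$ is the subgraph of $\operatorname{KG}(n,k)$ induced by the $s$-stable $k$-sets.

The group $\mathbb Z_n$ acts on this graph by rotating the cycle. When $n=sk$ or $n=sk+1$ there is almost no room on the cycle: all $s$-stable $k$-sets are rotations of one of them, the graph is a Cayley graph of a cyclic group, and it is hom-idempotent (Proposition~\ref{prop:small}). As soon as $k\ge2$ and $n\ge sk+2$, the spare room can be distributed in more than one way, the rotations are no longer transitive on the vertices, and this operation disappears. One would guess that nothing replaces it. The following conjecture comes from the paper \cite{TV} of Torres and Valencia-Pabon.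

\begin{quote}
\textbf{Conjecture.} \emph{If $s\ge 3$ and $n\ge (k+1)s-1$, then $\operatorname{KG}(n,k)_{s\text{-stab}}$ is not hom-idempotent.}
\end{quote}

\noindent Here $k\ge 2$; for $k=1$ the graph is $K_n$. We prove the conjecture, and we decide the question for every $n\ge sk$.

\begin{theorem}\label{thm:class}
Let $s\ge3$, $k\ge2$ and $n\ge sk$. Then $\operatorname{KG}(n,k)_{s\text{-stab}}$ is hom-idempotent if and only if $n\in\{sk,sk+1\}$.
\end{theorem}

For $s\ge3$ we have $(k+1)s-1=sk+(s-1)\ge sk+2$, so the conjecture follows; its hypothesis can be relaxed to $n\ge sk+2$, and this bound is best possible. The negative half of Theorem~\ref{thm:class} holds in a stronger form, in which the target is the whole Kneser graph.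

\begin{theorem}\label{thm:square}
Let $s\ge3$, $k\ge2$, $n\ge sk+2$ and $G=\operatorname{KG}(n,k)_{s\text{-stab}}$. There is no homomorphism $G\,\Box\,G\to\operatorname{KG}(n,k)$. In particular $G$ is not hom-idempotent.
\end{theorem}

A homomorphism $H\to\operatorname{KG}(n,k)$ assigns to every vertex of $H$ a set of $k$ colors out of $n$ so that adjacent vertices share no color. The graph $G$ has such a coloring, namely the inclusion, and Theorem~\ref{thm:square} says that $G\,\Box\,G$ has none. This is the invariant that separates the two graphs.

To control such colorings we need the largest independent sets of $G$, since the vertices that receive a given color form an independent set. A family of sets is \emph{intersecting} if any two of its members meet; the independent sets of $G$ are the intersecting families of $s$-stable $k$-sets. The \emph{star} at $x\in\mathbb Z_n$ is the family of all $s$-stable $k$-sets that contain $x$. For $n=sk+r$ it has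
\[
\sigma(r,k)=\binom{r+k-1}{k-1}
\]
members (Lemma~\ref{lem:count}).

\begin{theorem}\label{thm:stars}
Let $s\ge3$, $k\ge1$, $r\ge1$ and $n=sk+r$. Every intersecting family $\mathcal F$ of $s$-stable $k$-subsets of $\mathbb Z_n$ satisfies $|\mathcal F|\le\sigma(r,k)$, with equality only if $\mathcal F$ is a star.
\end{theorem}

The bound is due to Talbot. What we need is the case of equality, and we give a full proof of both statements. A first consequence is that the colorings of $G$ itself are rigid. A graph is a \emph{core} if each of its endomorphisms is an automorphism.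

\begin{theorem}\label{thm:core}
Let $s\ge3$, $k\ge2$, $n\ge sk+1$ and $G=\operatorname{KG}(n,k)_{s\text{-stab}}$. Every homomorphism $\psi\colon G\to\operatorname{KG}(n,k)$ has the form $A\mapsto\rho(A)$ for a permutation $\rho$ of $[n]$. In particular every endomorphism of $G$ is an automorphism, that is, $G$ is a core.
\end{theorem}

The method rests on one numerical coincidence: the $n$ stars cover every vertex of $G$ exactly $k$ times. Whenever $n$ independent sets cover every vertex $k$ times, each of them must therefore have the largest possible size, and by Theorem~\ref{thm:stars} it is a star. We use this once in each coordinate of $G\,\Box\,G$. Section~\ref{sec:pairs} carries out the whole argument for $k=2$, where Theorem~\ref{thm:stars} is elementary. Section~\ref{sec:hom} derives Theorems~\ref{thm:core}, \ref{thm:square} and~\ref{thm:class} from Theorem~\ref{thm:stars}, and Sections~\ref{sec:short}--\ref{sec:equality} prove Theorem~\ref{thm:stars}.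

\section{Gaps, stars and the cases $n=sk$, $n=sk+1$}\label{sec:gaps}

From now on $s\ge3$ is fixed, \emph{stable} means $s$-stable, and $[n]$ is identified with $\mathbb Z_n$. We write $n=sk+r$ with $r\ge0$, we let $\mathcal V=\mathcal V(n,k)$ be the set of stable $k$-subsets of $\mathbb Z_n$, and $G=\operatorname{KG}(n,k)_{s\text{-stab}}$. The star at $x$ is $\mathcal S_x=\{A\in\mathcal V:x\in A\}$. For integers $x\le y$, the symbol $[x,y]$ denotes the set of integers from $x$ to $y$, or its image in $\mathbb Z_n$.

Let $A\subseteq\mathbb Z_n$ have $m\ge1$ points, with representatives $a_1<\dots<a_m<a_1+n$, and put $a_{m+1}=a_1+n$. The \emph{gaps} of $A$ are the $m$ arcs from $a_t$ to $a_{t+1}$; we use the same word for their lengths $a_{t+1}-a_t$, which add up to $n$. Each of the two arcs between two points of $A$ is a union of gaps, so (for $n\ge s$) the set $A$ is stable if and only if all its gaps are at least $s$. In particular a stable set has at most $\lfloor n/s\rfloor$ points. For $A\in\mathcal V$ the gaps are $s+\epsilon_1,\dots,s+\epsilon_k$ with $\epsilon_t\ge0$ and $\epsilon_1+\dots+\epsilon_k=r$: the number $r$ measures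 the spare room.

\begin{lemma}\label{lem:count}
For every $x\in\mathbb Z_n$ we have $|\mathcal S_x|=\sigma(r,k)$, and $k\,|\mathcal V|=n\,\sigma(r,k)$.
\end{lemma}

\begin{proof}
Reading the gaps of $A\in\mathcal S_x$ from $x$ onward gives a bijection between $\mathcal S_x$ and the $k$-tuples of nonnegative integers with sum $r$, of which there are $\binom{r+k-1}{k-1}$. The second formula counts in two ways the pairs $(x,A)$ with $x\in A\in\mathcal V$.
\end{proof}

The stable sets that put all the spare room into one gap are the \emph{progressions}
\[
P_i=\{i,\ i+s,\ \dots,\ i+(k-1)s\}\qquad(i\in\mathbb Z_n),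
\]
with gaps $s,\dots,s,s+r$. Moving the first point of a progression back by one step gives a second stable set. Two stable sets that differ only in $x$ versus $x+1$ will let us compare quantities attached to neighboring points.

\begin{lemma}\label{lem:exchange}
Let $k\ge2$, $r\ge1$, $x\in\mathbb Z_n$ and $R_x=\{x+1+ls:1\le l\le k-1\}$. Then $\{x\}\cup R_x$ and $\{x+1\}\cup R_x$ belong to $\mathcal V$.
\end{lemma}

\begin{proof}
The second set is $P_{x+1}$. The first has a gap $s+1$, then $k-2$ gaps $s$, and a last gap $n-(k-1)s-1=s+r-1\ge s$.
\end{proof}

For $r\ge2$ the set $\{x\}\cup R_x$ has two gaps longer than $s$ and is not a rotation of a progression. For $r\le1$ there are only progressions.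

\begin{proposition}\label{prop:small}
Let $k\ge2$ and $n\in\{sk,sk+1\}$. Then $G$ is hom-idempotent.
\end{proposition}

\begin{proof}
If $n=sk$, all gaps equal $s$, so $\mathcal V$ consists of the $s$ cosets of the subgroup $s\mathbb Z_n$. They are pairwise disjoint, hence $G=K_s$, which is a Cayley graph of $\mathbb Z_s$.

If $n=sk+1$, every member of $\mathcal V$ has one gap $s+1$ and $k-1$ gaps $s$, so it equals $P_i$, where $i$ is the endpoint of the long gap. Thus $i\mapsto P_i$ is a bijection $\mathbb Z_n\to\mathcal V$. The sets $P_i$ and $P_j$ meet if and only if $i+ls=j+l's$ for some $l,l'\in[0,k-1]$, that is, if and only if $i-j$ lies in $M=\{ms:|m|\le k-1\}$. So $G$ is the Cayley graph of $\mathbb Z_n$ with the symmetric connection set $\mathbb Z_n\setminus M$, and $(P_i,P_j)\mapsto P_{i+j}$ is a homomorphism $G\,\Box\,G\to G$.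
\end{proof}

\section{The case of pairs}\label{sec:pairs}

Let $k=2$ and $n=2s+r$ with $r\ge1$. The stable pairs are the edges of the graph $H$ on $\mathbb Z_n$ in which $x$ is joined to $x+s,\dots,x+s+r$. This graph is regular of degree $\sigma=\sigma(r,2)=r+1$, and two vertices of $G$ are adjacent when they are disjoint edges of $H$. The smallest case of the conjecture is $s=3$, $n=8$; there $H$ is the cubic graph on $\mathbb Z_8$ joining points at cyclic distance $3$ or $4$, and $G$ has $12$ vertices.

\medskip\noindent\textbf{Intersecting families.} Suppose that an intersecting family of edges has no common point. It contains two edges $ab$, $ac$ and an edge that avoids $a$, which must be $bc$; an edge that meets all three sides of a triangle is one of the sides. So an intersecting family is contained in a star or is a triangle. A triangle of $H$ is a stable $3$-set, which forces $n\ge3s$, so $r\ge s\ge3$ and $\sigma\ge4>3$. This proves Theorem~\ref{thm:stars} for $k=2$. It also shows that the hypothesis $s\ge3$ cannot be dropped there: for $s=2$ and $n=6$ we have $\sigma=3$, and the triangle $\{1,3\},\{3,5\},\{1,5\}$ is an intersecting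 family of size $3$ that is not a star.

\medskip\noindent\textbf{The second coordinate.} Let $\varphi\colon G\,\Box\,G\to\operatorname{KG}(n,2)$ be a homomorphism and fix $A\in\mathcal V$. For each color $i$ the family $\{B:i\in\varphi(A,B)\}$ is intersecting and has at most $\sigma$ members. The $n$ families have total size $2|\mathcal V|=n\sigma$ (for $n=8$: eight families of size at most $3$ and total size $24$), so each of them is a star. We keep only the color $1$ and let $h(A)$ be a point with
\[
1\in\varphi(A,B)\iff h(A)\in B .
\]

\medskip\noindent\textbf{The first coordinate.} The fibers $\mathcal U_x=h^{-1}(x)$ partition $\mathcal V$. For an edge $B=\{x,y\}$ of $H$, every $A\in\mathcal U_x\cup\mathcal U_y$ has $1\in\varphi(A,B)$, so $\mathcal U_x\cup\mathcal U_y$ is intersecting and $|\mathcal U_x|+|\mathcal U_y|\le\sigma$. Summing over the $|\mathcal V|$ edges counts each fiber $\sigma$ times and gives $\sigma|\mathcal V|$ on both sides. So equality holds for every edge, and $\mathcal U_x\cup\mathcal U_y$ is a star. Compare the edges $\{x,z\}$ and $\{x+1,z\}$ with $z=x+1+s$. They give $|\mathcal U_x|=|\mathcal U_{x+1}|$,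 so all fibers have size $\sigma/2$. The stars $\mathcal U_x\cup\mathcal U_z$ and $\mathcal U_{x+1}\cup\mathcal U_z$ are different and have the $\sigma/2$ members of $\mathcal U_z$ in common. But two different stars of a graph share at most one edge. Hence $(r+1)/2\le1$, that is, $r\le1$.

\medskip
The general proof follows the same three steps. The last step needs a bound on the intersection of two stars, or a substitute for it when $r\ge s$. The first step, a few lines long for pairs, becomes the bulk of the work.

\section{Homomorphisms into the Kneser graph}\label{sec:hom}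

In this section we assume Theorem~\ref{thm:stars}. Let $k\ge2$, $r\ge1$ and $\sigma=\sigma(r,k)$. We call the elements of the ground set of the target $\operatorname{KG}(n,k)$ colors.

\begin{proof}[Proof of Theorem~\ref{thm:core}]
For a color $i$ let $\mathcal I_i=\{A\in\mathcal V:i\in\psi(A)\}$. Disjoint members of $\mathcal V$ are adjacent in $G$ and have disjoint images, so $\mathcal I_i$ is intersecting and $|\mathcal I_i|\le\sigma$. On the other hand
\[
\sum_{i\in[n]}|\mathcal I_i|=\sum_{A\in\mathcal V}|\psi(A)|=k|\mathcal V|=n\sigma
\]
by Lemma~\ref{lem:count}. So $|\mathcal I_i|=\sigma$ for all $i$, and by Theorem~\ref{thm:stars} there is a point $\pi(i)$ with $\mathcal I_i=\mathcal S_{\pi(i)}$. In other words $i\in\psi(A)$ if and only if $\pi(i)\in A$, so $\psi(A)=\pi^{-1}(A)$.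

It remains to see that $\pi$ is a permutation. Put $w(x)=|\pi^{-1}(x)|$. Then $\sum_{x\in A}w(x)=|\psi(A)|=k$ for every $A\in\mathcal V$. Applying this to the two sets of Lemma~\ref{lem:exchange} gives $w(x)=w(x+1)$ for all $x$. Since $\sum_x w(x)=n$, we get $w\equiv1$. So $\pi$ is a permutation and $\psi(A)=\rho(A)$ with $\rho=\pi^{-1}$.

An endomorphism of $G$ is a homomorphism into $\operatorname{KG}(n,k)$, so it is injective on vertices and hence bijective. It then maps the finite edge set injectively, hence bijectively, onto itself, so its inverse also preserves edges.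
\end{proof}

Now let $\varphi\colon G\,\Box\,G\to\operatorname{KG}(n,k)$ be a homomorphism. For each $A\in\mathcal V$ the map $B\mapsto\varphi(A,B)$ is a homomorphism $G\to\operatorname{KG}(n,k)$, so $\varphi(A,B)=\rho_A(B)$ for a permutation $\rho_A$. So far only the edges in the second coordinate have been used. The edges in the first coordinate relate the permutations $\rho_A$ to each other, and it is enough to follow one color. Put $h(A)=\rho_A^{-1}(1)\in\mathbb Z_n$, so that
\begin{equation}\label{eq:h}
1\in\varphi(A,B)\iff h(A)\in B .
\end{equation}
Call two points of $\mathbb Z_n$ \emph{compatible} if some member of $\mathcal V$ contains both. Every point is compatible with itself, since stars are nonempty.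

\begin{lemma}\label{lem:fibers}
Let $T\subseteq\mathbb Z_n$.
\begin{enumerate}
\item[(a)] If the points of $T$ are pairwise compatible, then $h^{-1}(T)$ is intersecting, so $|h^{-1}(T)|\le\sigma$.
\item[(b)] $\sum_{i\in\mathbb Z_n}|h^{-1}(T+i)|=|T|\,|\mathcal V|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A,A'\in h^{-1}(T)$ and choose $B\in\mathcal V$ containing $h(A)$ and $h(A')$. By \eqref{eq:h} the color $1$ lies in $\varphi(A,B)$ and in $\varphi(A',B)$. So $(A,B)$ and $(A',B)$ are not adjacent in $G\,\Box\,G$, which means that $A$ and $A'$ are not disjoint.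

(b) For each $A\in\mathcal V$ there are exactly $|T|$ values of $i$ with $h(A)\in T+i$.
\end{proof}

Compatibility is invariant under rotation. So if $T$ is pairwise compatible, Lemma~\ref{lem:fibers} gives $|T|\,|\mathcal V|\le n\sigma=k|\mathcal V|$, that is, $|T|\le k$. When $r\ge s$ the cycle has room for $k+1$ stable points, and this already yields a contradiction, provided that such points are pairwise compatible.

\begin{lemma}\label{lem:compatible}
Let $r\ge s$. Any two points of $\mathbb Z_n$ at cyclic distance at least $s$ are compatible.
\end{lemma}

\begin{proof}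
By rotation let the points be $0$ and $d$ with $s\le d\le n-s$. Write $d=\alpha s+\beta$ and $n-d=\gamma s+\delta$ with $0\le\beta,\delta\le s-1$; then $\alpha,\gamma\ge1$. We have $(\alpha+\gamma)s=n-\beta-\delta\ge(k+1)s-2s+2>(k-1)s$, so $\alpha+\gamma\ge k$. The set
\[
\{0,s,\dots,(\alpha-1)s\}\cup\{d,d+s,\dots,d+(\gamma-1)s\}
\]
has $\alpha+\gamma$ points, and its gaps are $s$, $s+\beta$ and $s+\delta$, so it is stable. Any $k$-subset of it that contains $0$ and $d$ belongs to $\mathcal V$.
\end{proof}

When $r<s$ no stable set has more than $k$ points, and we argue as for pairs. The statement that two stars share at most one edge is replaced by the following bound.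

\begin{lemma}\label{lem:twostars}
Let $r\le s-1$ and let $j\ne j'$ be points of $\mathbb Z_n$. Then $|\mathcal S_j\cap\mathcal S_{j'}|\le\binom{r+k-2}{k-2}$.
\end{lemma}

\begin{proof}
By rotation let $j=0$ and $j'=d\in[1,n-1]$. Let $A\in\mathcal V$ contain $0$ and $d$, write its gaps from $0$ onward as $s+\epsilon_1,\dots,s+\epsilon_k$, and let $d$ be the $l$-th point of $A$ after $0$, so $1\le l\le k-1$. Then $d=ls+\delta$ with $\delta=\epsilon_1+\dots+\epsilon_l\in[0,r]$. Since $r<s$, the numbers $l$ and $\delta$ are the quotient and the remainder of $d$ on division by $s$, so they do not depend on $A$. Consider the map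
\[
(\epsilon_1,\dots,\epsilon_k)\longmapsto(\epsilon_2,\dots,\epsilon_l,\ \epsilon_{l+1}+\epsilon_1,\ \epsilon_{l+2},\dots,\epsilon_k)
\]
from $\mathcal S_0\cap\mathcal S_d$ to the $(k-1)$-tuples of nonnegative integers with sum $r$. It is injective: from the image one recovers $\epsilon_1=\delta-\epsilon_2-\dots-\epsilon_l$, and then $\epsilon_{l+1}$. There are $\binom{r+k-2}{k-2}$ such tuples.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:square}]
Here $r\ge2$. Suppose that $\varphi$ exists and let $h$ be as in \eqref{eq:h}.

\emph{The case $r\ge s$.} The set $T=\{0,s,\dots,ks\}$ has $k+1$ points, with $k$ gaps $s$ and one gap $r\ge s$. It is stable, so by Lemma~\ref{lem:compatible} the points of each rotation $T+i$ are pairwise compatible. Lemma~\ref{lem:fibers} gives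
\[
(k+1)|\mathcal V|=\sum_{i\in\mathbb Z_n}|h^{-1}(T+i)|\le n\sigma=k|\mathcal V|,
\]
a contradiction.

\emph{The case $2\le r\le s-1$.} Let $T\in\mathcal V$. Each rotation $T+i$ is in $\mathcal V$, so its points are pairwise compatible and $|h^{-1}(T+i)|\le\sigma$. These $n$ numbers add up to $k|\mathcal V|=n\sigma$. Hence $|h^{-1}(T)|=\sigma$ for every $T\in\mathcal V$, and by Theorem~\ref{thm:stars} the intersecting family $h^{-1}(T)$ is a star.

Let $\mathcal U_x=h^{-1}(x)$, and let $T=\{x\}\cup R_x$ and $T'=\{x+1\}\cup R_x$ be the sets of Lemma~\ref{lem:exchange}. From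
\[
|\mathcal U_x|+|h^{-1}(R_x)|=\sigma=|\mathcal U_{x+1}|+|h^{-1}(R_x)|
\]
we get $|\mathcal U_x|=|\mathcal U_{x+1}|$ for all $x$, so every fiber has size $|\mathcal V|/n=\sigma/k>0$. Write $h^{-1}(T)=\mathcal S_j$ and $h^{-1}(T')=\mathcal S_{j'}$. The nonempty family $\mathcal U_x$ lies in the first star and is disjoint from the second, so $j\ne j'$. Since $T\cap T'=R_x$,
\[
|\mathcal S_j\cap\mathcal S_{j'}|=|h^{-1}(R_x)|=\frac{k-1}{k}\,\sigma .
\]
Lemma~\ref{lem:twostars} bounds the left side by
\begin{equation}\label{eq:final}
\binom{r+k-2}{k-2}=\frac{k-1}{r+k-1}\,\sigma<\frac{k-1}{k}\,\sigma ,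
\end{equation}
where the strict inequality holds because $r\ge2$ and $k\ge2$. This is a contradiction.

So $\varphi$ does not exist. A homomorphism $G\,\Box\,G\to G$ would be such a map, because $G$ is a subgraph of $\operatorname{KG}(n,k)$.
\end{proof}

\begin{remark}
For $r\le s-1$ the hypothesis $r\ge2$ enters only in \eqref{eq:final}. For $r=1$ the inequality there becomes an equality, as it must: for the homomorphism $(P_i,P_j)\mapsto P_{i+j}=P_j+i$ of Proposition~\ref{prop:small} we have $h(P_i)=1-i$, and all fibers have size $1=\sigma/k$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]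
Combine Proposition~\ref{prop:small} and Theorem~\ref{thm:square}.
\end{proof}

\section{Intersecting families when $r<s$}\label{sec:short}

We turn to Theorem~\ref{thm:stars}. When $r<s$, a stable subset of $\mathbb Z_n$ has at most $k$ points, and averaging over rotations gives the bound directly.

\begin{proposition}\label{prop:short}
Theorem~\ref{thm:stars} holds when $k\ge2$ and $1\le r\le s-1$.
\end{proposition}

\begin{proof}
Let $\mathcal F\subseteq\mathcal V$ be intersecting and let $\sigma=\sigma(r,k)$.

\emph{The bound.} For $A\in\mathcal V$ let $X_A=\{i\in\mathbb Z_n:A+i\in\mathcal F\}$. If $i\ne i'$ lie in $X_A$, then $A+i$ and $A+i'$ meet, say $a+i=a'+i'$ with $a,a'\in A$. So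
\begin{equation}\label{eq:diff}
i-i'=a'-a\ \text{ is a difference of two distinct points of }A .
\end{equation}
Hence $i$ and $i'$ are at cyclic distance at least $s$. The set $X_A$ is therefore stable, and $|X_A|\le\lfloor n/s\rfloor=k$. For each $i$ there are $|\mathcal F|$ sets $A$ with $A+i\in\mathcal F$, so
\[
n|\mathcal F|=\sum_{A\in\mathcal V}|X_A|\le k|\mathcal V|=n\sigma .
\]

\emph{Equality: the progressions in $\mathcal F$.} Let $|\mathcal F|=\sigma$. Then $|X_A|=k$ for every $A$. We look at $A=P_0$, whose differences are the most restricted, in order to find the center of the star. The set $X=X_{P_0}=\{i:P_i\in\mathcal F\}$ has $k$ gaps, each at least $s$, with sum $sk+r$; so each gap lies in $[s,s+r]$, and $s+r<2s$. By \eqref{eq:diff} each gap is congruent modulo $n$ to $\pm ms$ with $1\le m\le k-1$, so it equals $ms$ or $n-ms=(k-m)s+r$. Only the values $s$ and $s+r$ lie in the allowed range, and since the sum is $sk+r$ with $r\ge1$, exactly one gap equals $s+r$. Thus $X=\{a,a-s,\dots,a-(k-1)s\}$ for some $a$, which says that $P_i\in\mathcal F$ if and only if $a\in P_i$. By rotation let $a=0$. Since $-ts\equiv(k-t)s+r\pmod n$,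 the progressions through $0$ are, for $0\le j\le k-1$,
\[
Q_j=P_{-(k-1-j)s}=\{ls:0\le l\le j\}\cup\{ls+r:j<l\le k-1\},
\]
and all of them belong to $\mathcal F$. (For $s=3$, $k=3$, $n=11$ they are $\{0,5,8\}$, $\{0,3,8\}$, $\{0,3,6\}$.)

\emph{Equality: all members of $\mathcal F$.} We show that a stable $k$-set that meets every $Q_j$ contains $0$. Let $E\in\mathcal F$ and suppose $0\notin E$. Since $E$ meets $Q_{k-1}=P_0$, there is a least $l_0\in[0,k-1]$ with $l_0s\in E$, and $l_0\ge1$. Since $E$ meets $Q_{l_0-1}$ but contains no $ls$ with $l<l_0$, there is $l_1\in[l_0,k-1]$ with $l_1s+r\in E$. We have $0<l_0s<l_1s+r<n$. These two points of $E$ cut the cycle into two arcs. Put $m=l_1-l_0$. The arc from $l_0s$ to $l_1s+r$ has length $ms+r<(m+1)s$, so it consists of at most $m$ gaps of $E$. The other arc has length $n-ms-r=(k-m)s$, so it consists of at most $k-m$ gaps. As $E$ has $k$ gaps, both estimates are sharp, and the $k-m$ gaps on the second arc all equal $s$. The last of them ends at $l_0s$, so $(l_0-1)s\in E$, against the choice of $l_0$.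

Hence $\mathcal F\subseteq\mathcal S_0$, and $\mathcal F=\mathcal S_0$ because the sizes agree.
\end{proof}

\section{Contracting and folding the cycle}\label{sec:bound}

For $r\ge s$ the averaging above gives only $|\mathcal F|\le\lfloor n/s\rfloor\,\sigma/k$, which is too weak. We use induction instead, guided by Pascal's rule
\begin{equation}\label{eq:pascal}
\sigma(r,k)=\sigma(r-1,k)+\sigma(r,k-1).
\end{equation}
The first term belongs to $\mathcal V(n-1,k)$, since $n-1=sk+(r-1)$, and the second to $\mathcal V(n-s,k-1)$, since $n-s=s(k-1)+r$. This suggests fixing an edge $e$ of the cycle and looking at the gap of a set that passes through $e$. If that gap is longer than $s$, shorten it by one; if it equals $s$, remove it. Two difficulties appear. Shortening is two-to-one on certain pairs of sets, and removal does not reach all of $\mathcal V(n-s,k-1)$. The two defects cancel: the pairs that are lost in the first operation correspond exactly to the sets that are missed in the second.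

In this section and the next, $k\ge2$ and $r\ge s$, so $n\ge(k+1)s\ge3s$. We use the representatives $[1-s,n-s]$ for $\mathbb Z_n$. The \emph{window} is $W=[1-s,s]$, a set of $2s$ consecutive points, and the points of $[s+1,n-s]$ are called \emph{outer}. Let $e$ be the edge of the cycle between $0$ and $1$. Every $A\in\mathcal V$ has exactly one gap whose arc contains $e$, its \emph{gap across $e$}. We call $A$ \emph{tight} if this gap equals $s$ and \emph{loose} if it is at least $s+1$. For $q\in[1-s,0]$ let
\[
\mathcal T_q=\{A\in\mathcal V:q\in A,\ q+s\in A\}.
\]
A set is tight if and only if its gap across $e$ runs from some $q\le0$ to $q+s\ge1$; so the tight sets are the members of the classes $\mathcal T_q$, $q\in[1-s,0]$.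

\begin{lemma}\label{lem:twins}
\begin{enumerate}
\item[(a)] If $A\in\mathcal T_q$, then $A\cap W=\{q,q+s\}$.
\item[(b)] If $A$ is loose and $0\in A$, then $A\cap W=\{0\}$, and $A'=(A\setminus\{0\})\cup\{1\}$ is a loose member of $\mathcal V$ with $A'\cap W=\{1\}$. The map $A\mapsto A'$ is a bijection from the loose sets containing $0$ onto the loose sets containing $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Three points of a stable set in $W$ would span at least $2s$, while $W$ spans $2s-1$.

(b) The gap after $0$ is the gap across $e$, so it is at least $s+1$, and the gap before $0$ is at least $s$. So all other points of $A$ lie in $[s+1,n-s]$. In $A'$ the gap after $1$ is at least $s$, and the gap before $1$, which is the gap across $e$, is at least $s+1$. Conversely, if $B$ is loose and $1\in B$, then the gap before $1$ is at least $s+1$ and the gap after $1$ is at least $s$. Replacing $1$ by $0$ gives a set with gap at least $s$ before $0$ and at least $s+1$ after $0$, that is, a loose set $A\ni0$ with $A'=B$.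
\end{proof}

The sets $A$ and $A'$ in (b) are called \emph{twins} of each other. A loose set has a twin if and only if it contains $0$ or $1$.

\medskip\noindent\textbf{Contraction.} Let $f\colon\mathbb Z_n\to\mathbb Z_{n-1}$ contract the edge $e$: $f(x)=x$ for $1-s\le x\le0$ and $f(x)=x-1$ for $1\le x\le n-s$. It identifies $0$ with $1$ and no other pair of points.

\begin{lemma}\label{lem:contract}
If $A$ is loose, then $f(A)\in\mathcal V(n-1,k)$. Two different loose sets have the same image if and only if they are twins.
\end{lemma}

\begin{proof}
The gap across $e$ drops by $1$ and the other gaps are unchanged, which gives the first claim. If $f(A)=f(B)$ and $A\ne B$, then $A$ and $B$ agree outside $\{0,1\}$ and have the same size, so one contains $0$ and the other is obtained from it by replacing $0$ with $1$. Conversely twins have the same image because $f(0)=f(1)$.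
\end{proof}

\medskip\noindent\textbf{Folding.} Use the representatives $[1-s,n-2s]$ for $\mathbb Z_{n-s}$ and define $g\colon\mathbb Z_n\to\mathbb Z_{n-s}$ by $g(x)=x$ for $1-s\le x\le0$ and $g(x)=x-s$ for $1\le x\le n-s$. The map $g$ identifies $q$ with $q+s$ for $q\in[1-s,0]$ and sends the outer points bijectively onto $[1,n-2s]$; see Figure~\ref{fig:fold}. Put $\hat g(A)=g(A)$ for tight $A$, and $\hat g(A)=g(A\setminus\{0\})$ for loose $A\ni0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.9cm]
\draw[very thick] (0,2)--(1,2);
\node[above] at (0.5,2.02) {$e$};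
\foreach \x in {-2,...,3} {\fill (\x,2) circle (2pt); \node[above] at (\x,2.08) {$\x$};}
\foreach \x in {4,5,6} {\draw (\x,2) circle (2pt); \node[above] at (\x,2.08) {$\x$};}
\foreach \x in {-2,-1,0} {\fill (\x+1.5,0) circle (2pt); \node[below] at (\x+1.5,-0.08) {$\x$};}
\foreach \x in {1,2,3} {\draw (\x+1.5,0) circle (2pt); \node[below] at (\x+1.5,-0.08) {$\x$};}
\foreach \x in {-2,-1,0} {\draw[->] (\x+0.08,1.88)--(\x+1.42,0.14);}
\foreach \x in {1,...,6} {\draw[->] (\x-0.08,1.88)--(\x-1.42,0.14);}
\node at (-3.1,2) {$\mathbb Z_9$};
\node at (-3.1,0) {$\mathbb Z_6$};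
\end{tikzpicture}
\caption{The folding map $g\colon\mathbb Z_n\to\mathbb Z_{n-s}$ for $s=3$, $n=9$. The $2s$ points of the window around the edge $e$ (filled) are identified in pairs $q$, $q+s$; the outer points (hollow) are shifted by $-s$.}\label{fig:fold}
\end{figure}

\begin{lemma}\label{lem:fold}
The map $\hat g$ is a bijection from the union of the tight sets and the loose sets containing $0$ onto $\mathcal V(n-s,k-1)$. It sends $\mathcal T_q$ onto the sets containing $q$, for each $q\in[1-s,0]$, and it sends the loose sets containing $0$ onto the sets contained in $[1,n-2s]$.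
\end{lemma}

\begin{proof}
A member of $\mathcal V(n-s,k-1)$ has at most one point among the $s$ consecutive points $[1-s,0]$. So the $s+1$ families named as targets partition $\mathcal V(n-s,k-1)$, and it suffices to prove that each restriction of $\hat g$ is a bijection onto its target.

Let $A\in\mathcal T_q$. By Lemma~\ref{lem:twins}(a), $A$ consists of $q$, $q+s$ and outer points. In $g(A)$ the gap from $q$ to $q+s$ has collapsed and the other $k-1$ gaps are unchanged, so $g(A)\in\mathcal V(n-s,k-1)$ and $q\in g(A)$. Conversely let $B\in\mathcal V(n-s,k-1)$ contain $q$. Its other points lie in $[1,n-2s]$, and $\{q,q+s\}\cup\bigl((B\setminus\{q\})+s\bigr)$ has the gaps of $B$ together with a gap $s$ across $e$. This set lies in $\mathcal T_q$, and it is the only preimage of $B$ in $\mathcal T_q$ because $g$ is injective on outer points.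

Let $A\ni0$ be loose. By Lemma~\ref{lem:twins}(b), $\hat g(A)=(A\setminus\{0\})-s\subseteq[1,n-2s]$. Consecutive points differ by at least $s$, and the gap that returns from the largest point to the smallest is at least $(n-s)-(n-2s-1)=s+1$. So $\hat g(A)\in\mathcal V(n-s,k-1)$. Conversely, if $B\in\mathcal V(n-s,k-1)$ lies in $[1,n-2s]$, then $B+s\subseteq[s+1,n-s]$, so $\{0\}\cup(B+s)$ has gap at least $s+1$ after $0$, gap at least $s$ before $0$, and other gaps at least $s$. It is loose, contains $0$, and is the only such preimage of $B$.
\end{proof}

For $s=3$, $k=2$, $n=9$, as in Figure~\ref{fig:fold}, the tight pairs $\{-2,1\},\{-1,2\},\{0,3\}$ fold to $\{-2\},\{-1\},\{0\}$, and the loose pairs $\{0,4\},\{0,5\},\{0,6\}$ supply the missing singletons $\{1\},\{2\},\{3\}$.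

Let $\mathcal F\subseteq\mathcal V$ be intersecting. Let $\mathcal L$ be the family of its loose members, $\mathcal C$ the family of its tight members, and
\[
\mathcal D=\{A\in\mathcal L:\ 0\in A\text{ and the twin of }A\text{ belongs to }\mathcal F\}.
\]
So $\mathcal D$ contains one set from each pair of twins inside $\mathcal F$. Put $\mathcal F_1=f(\mathcal L)$ and $\mathcal F_2=\hat g(\mathcal C\cup\mathcal D)$.

\begin{proposition}\label{prop:split}
The families $\mathcal F_1\subseteq\mathcal V(n-1,k)$ and $\mathcal F_2\subseteq\mathcal V(n-s,k-1)$ are intersecting, and $|\mathcal F|=|\mathcal F_1|+|\mathcal F_2|$.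
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:contract}, $|\mathcal L|=|\mathcal F_1|+|\mathcal D|$, and by Lemma~\ref{lem:fold}, $|\mathcal F_2|=|\mathcal C|+|\mathcal D|$. This gives the formula. The images under $f$ of two sets that meet also meet, so $\mathcal F_1$ is intersecting.

For $\mathcal F_2$ the danger is that two members of $\mathcal C\cup\mathcal D$ meet only in $0$, which $\hat g$ deletes from the members of $\mathcal D$. The twins exclude this. If two members of $\mathcal C\cup\mathcal D$ share an outer point $x$, their images share $x-s$. We go through the four types of pairs, using the traces on $W$ given by Lemma~\ref{lem:twins}.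
\begin{itemize}
\item Two members of the same class $\mathcal T_q$: both images contain $q$.
\item $A\in\mathcal T_q$ and $B\in\mathcal T_{q'}$ with $q\ne q'$: the traces $\{q,q+s\}$ and $\{q',q'+s\}$ are disjoint, so the common point of $A$ and $B$ is outer.
\item $A,B\in\mathcal D$: the set $A$ and the twin $B'$ of $B$ are in $\mathcal F$ and have traces $\{0\}$ and $\{1\}$. They share an outer point, and it lies in $A\cap B$.
\item $A\in\mathcal D$ and $E\in\mathcal T_q$: if $q\ne0$, then $0\notin E$, so the common point of $A$ and $E$ is outer. If $q=0$, the trace $\{0,s\}$ of $E$ does not contain $1$, so the twin of $A$ meets $E$ in an outer point, and this point lies in $A$.\qedhere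
\end{itemize}
\end{proof}

If Theorem~\ref{thm:stars} holds for $\mathcal V(n-1,k)$ and $\mathcal V(n-s,k-1)$, then Proposition~\ref{prop:split} and \eqref{eq:pascal} give
\begin{equation}\label{eq:bound}
|\mathcal F|=|\mathcal F_1|+|\mathcal F_2|\le\sigma(r-1,k)+\sigma(r,k-1)=\sigma(r,k),
\end{equation}
and equality forces both $\mathcal F_1$ and $\mathcal F_2$ to be stars.

\section{The case of equality when $r\ge s$}\label{sec:equality}

We keep the setting of Section~\ref{sec:bound}. In the case of equality the star $\mathcal F_1$ provides a point $a$ that lies in all loose members of $\mathcal F$, and the star $\mathcal F_2$ describes the tight members. The task is to show that the two centers agree. If they do not, we want to exhibit a tight member and a loose member of $\mathcal F$ that are disjoint. The obstacle is that $\mathcal F_1$ does not distinguish twins: of a loose set through $a$ that has a twin, we only know that it or its twin lies in $\mathcal F$. This leads to the following notion. A tight set $E$ and a loose set $A$ are \emph{separated} if $E$ is disjoint from $A$ and also from the twin of $A$, in case $A$ has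 one.

The next two lemmas construct separated pairs; they do not involve $\mathcal F$. The reflection $\mu(x)=1-x$ of $\mathbb Z_n$ halves the work. It exchanges $0$ and $1$ and reverses the cyclic list of gaps, so it preserves stability, the edge $e$, tightness, looseness, twins and separation. It maps $\mathcal T_q$ onto $\mathcal T_{1-s-q}$, and it maps the outer interval $[s+1,n-s]$ onto itself by $x\mapsto n+1-x$, reversing the order.

\begin{lemma}\label{lem:inner}
Let $q\in[1-s,0]$ and $a\in\mathbb Z_n\setminus\{0,1,q,q+s\}$. Then there are a set $E\in\mathcal T_q$ and a loose set $A\ni a$ that are separated.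
\end{lemma}

\begin{proof}
In this proof we use the representatives $[q,q+n-1]$; note that $0,1\in[q,q+s]$. For $\tau\in\{0,1\}$ let
\[
E_\tau=\{q,q+s\}\cup\{q+\tau+ls:2\le l\le k-1\}.
\]
For $k=2$ the gaps of $E_\tau$ are $s$ and $s+r$. For $k\ge3$ they are $s$, $s+\tau$, then $k-3$ gaps $s$, and a last gap $s+r-\tau\ge s$. So $E_\tau\in\mathcal T_q$, and $E_0=P_q$.

\emph{Case 1: $q<a<q+s$.} Then $a>1$ or $a<0$. The reflection $\mu$ turns $a<0$ into $1-a>1$, which lies strictly between $1-s-q$ and $1-q$; so we may assume $a>1$. Take $E=P_q$ and $A=P_a$. All their points are integers in $[q,q+ks-1]\subseteq[q,q+n-1]$, congruent modulo $s$ to $q$ and to $a\not\equiv q$ respectively, so $E\cap A=\emptyset$. The gap of $A$ that ends at $a>1$ has length $s+r$ and starts at $a-s-r\le q-1-r<0$. It contains $0$ and $1$ in its interior, so $A$ is loose and has no twin.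

In the remaining cases $s+1\le a-q\le n-1$. We place $a$ in a progression that starts as soon after $q+s$ as possible. Let
\[
m=\min\Bigl(\Bigl\lfloor\frac{a-q-1}{s}\Bigr\rfloor,k\Bigr)\ge1,\qquad\rho=a-q-ms\ge1 .
\]
If $m=k$, then $\rho\le n-1-ks=r-1$. If $m<k$, then $\rho\le s\le r$. So either $\rho\le r-1$, or $m<k$ and $\rho=s=r$.

\emph{Case 2: $\rho\le r-1$.} Take $A=P_{q+s+\rho}=\{q+\rho+ls:1\le l\le k\}$, which contains $a=q+\rho+ms$. Its largest point is $q+\rho+ks\le q+n-1$, so $A\subseteq[q+s+1,q+n-1]$. Thus $A$ has no point in $[q,q+s]$. Its gap across $e$ contains this whole interval in its interior, so $A$ is loose and has no twin. Choose $\tau\in\{0,1\}$ with $\tau\not\equiv\rho\pmod s$ and take $E=E_\tau$. The points $q$ and $q+s$ are not in $A$, and the other points of $E$ are integers in $[q,q+n-1]$ congruent to $q+\tau\not\equiv q+\rho$ modulo $s$. So $E\cap A=\emptyset$.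

\emph{Case 3: $m<k$ and $\rho=s=r$.} Now $n=(k+1)s$ and $a=q+(m+1)s$ with $2\le m+1\le k$. The progression of Case 2 would end at $q+n\equiv q$, so we move that point. For $1\le\omega\le s-1$ let
\[
A_\omega=\{q+\omega\}\cup\{q+ls:2\le l\le k\}\ni a .
\]
The gap before $q+\omega$ is $s+\omega$, the gap after it is $2s-\omega$, and the other gaps are $s$. The two long gaps are at least $s+1$, and together they cover the arc from $q-s$ to $q+2s$, which contains $e$. So $A_\omega$ is loose. It is disjoint from $E_1$: the set $E_1$ has no point strictly between $q$ and $q+s$, and for $2\le l\le k$ the integer $q+ls$ is neither $q$, nor $q+s$, nor of the form $q+1+l's$. The only point of $A_\omega$ in $[q,q+s]$ is $q+\omega$. If $q+\omega\notin\{0,1\}$ for some $\omega$, then $A_\omega$ has no twin, and $E_1$, $A_\omega$ are separated. Otherwise the $s-1\ge2$ points $q+1,\dots,q+s-1$ all lie in $\{0,1\}$, so $s=3$ and $q=-1$. Then $A_1\ni0$ and $A_2\ni1$ are twins, both are disjoint from $E_1$, and again $E_1$, $A_1$ are separated.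
\end{proof}

For the second lemma, call a $(k-1)$-set of outer points \emph{admissible} if its consecutive points differ by at least $s$. By Lemma~\ref{lem:twins}(b) and the proof of Lemma~\ref{lem:fold}, these are the sets $S$ for which $\{0\}\cup S$ is a loose member of $\mathcal V$. The reflection $\mu$ preserves admissibility.

\begin{lemma}\label{lem:outer}
Let $p$ be an outer point and let $a\in\mathbb Z_n$, $a\ne p$. Then at least one of the following holds.
\begin{enumerate}
\item[(i)] There is an admissible set $S$ with $p\in S$ and $a\notin S$.
\item[(ii)] There are a tight set $E\ni p$ and a loose set $A\ni a$ that are separated.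
\end{enumerate}
\end{lemma}

\begin{proof}
The statement is invariant under $\mu$, which reverses the outer interval. So we may assume that $a>p$ if $a$ is outer. Recall that the outer interval is $[s+1,(k-1)s+r]$. Let
\[
i=\min\Bigl(\Bigl\lfloor\frac{p-1}{s}\Bigr\rfloor,k-1\Bigr)\ge1,\qquad\rho=p-is\ge1 .
\]
If $i=k-1$, then $\rho\le r$; otherwise $\rho\le s\le r$. The set $S_0=\{\rho+ls:1\le l\le k-1\}$ lies in $[s+1,(k-1)s+r]$, is admissible, and contains $p$. If $a\notin S_0$, then (i) holds. So let $a=\rho+l_0s\in S_0$. As $a>p$, we have $i<l_0\le k-1$, hence $i<k-1$ and $\rho\le s$.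

Suppose $\rho<r$. Then there is room to push the points after $p$ forward by one step. The set
\[
S=\{\rho+ls:1\le l\le i\}\cup\{\rho+1+ls:i<l\le k-1\}
\]
has largest point $\rho+1+(k-1)s\le(k-1)s+r$, so it is admissible, and $p\in S$. The points of the first part are at most $p<a$, and those of the second part are congruent to $\rho+1\not\equiv a$ modulo $s$. So (i) holds.

It remains to treat $\rho\ge r$, which together with $\rho\le s\le r$ means $\rho=s=r$. Then $n=(k+1)s$, $p=js$ and $a=j's$ with $j=i+1$, $j'=l_0+1$, so $2\le j<j'\le k$. Here (i) can fail: for $s=3$, $k=3$, $n=12$, $p=6$, the only admissible set through $p$ in $[4,9]$ is $\{6,9\}$. We prove (ii). Let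
\begin{align*}
E&=\{ls-1:0\le l\le j-1\}\cup\{js\}\cup\{ls+1:j+1\le l\le k-1\},\\
A&=\{ls+1:0\le l\le j-1\}\cup\{ls:j+1\le l\le k\}.
\end{align*}
(In the example, $E=\{-1,2,6\}$ and $A=\{1,4,9\}$.) The set $E$ has $j+1+(k-1-j)=k$ points and $A$ has $j+(k-j)=k$ points.

The gaps of $E$ next to $js$ are $s+1$ before it and, if $j\le k-2$, $s+1$ after it. The last gap, which ends at $n-1=(k+1)s-1$, is $2s-2$ if $j\le k-2$ and $2s-1$ if $j=k-1$. All other gaps are $s$. So $E$ is stable. It contains $-1$ and $s-1$ because $j\ge2$, so $E\in\mathcal T_{-1}$, and it contains $p=js$.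

The gaps of $A$ are $2s-1$ from $(j-1)s+1$ to $(j+1)s$, then $s+1$ from $ks$ to $n+1$, and $s$ otherwise. So $A$ is stable. Its gap across $e$ is the gap $s+1$ ending at $1$, so $A$ is loose, and its twin $A'$ has $0$ in place of $1$. Also $a=j's\in A$, since $j+1\le j'\le k$.

As $s$ divides $n$, every point of $\mathbb Z_n$ is $ls+\theta$ for a unique residue $\theta$ modulo $s$, and for a given representative $\theta$ the index $l\in[0,k]$ is unique. The residues $-1,0,1$ are distinct because $s\ge3$. We compare $E$ with $A\cup A'$ residue by residue. For the residue $-1$, the set $A\cup A'$ has no point. For the residue $1$, the indices are in $[j+1,k-1]$ for $E$ and in $[0,j-1]$ for $A\cup A'$. For the residue $0$, the index is $j$ for $E$ and lies in $\{0\}\cup[j+1,k]$ for $A\cup A'$. So $E$ is disjoint from $A$ and from $A'$.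
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stars}]
We use induction on $k+r$. For $k=1$ the members of $\mathcal V$ are the singletons and $\sigma(r,1)=1$, so the statement holds. For $k\ge2$ and $r\le s-1$ it is Proposition~\ref{prop:short}. Let $k\ge2$ and $r\ge s$. The induction hypothesis applies to $\mathcal V(n-1,k)$, whose spare room is $r-1\ge s-1\ge1$, and to $\mathcal V(n-s,k-1)$, whose spare room is $r$. So the bound holds by \eqref{eq:bound}.

Let $|\mathcal F|=\sigma(r,k)$. We choose the position of $e$ so that the center of $\mathcal F_1$ has a unique preimage under $f$. Take any $E_0\in\mathcal F$. Since $r\ge1$, it has a gap of length at least $s+1\ge4$, and after rotating $\mathcal F$ we may assume that $0$ and $1$ lie in the interior of this gap. Then $E_0\in\mathcal L$ and $f(0)\notin f(E_0)$. By equality in \eqref{eq:bound} and induction, $\mathcal F_1$ is the star of $\mathcal V(n-1,k)$ at a point $b$, and $\mathcal F_2$ is the star of $\mathcal V(n-s,k-1)$ at a point $c$. As $b\in f(E_0)$, we have $b\ne f(0)$, so $b=f(a)$ for a unique $a$, and $a\notin\{0,1\}$. We record three consequences.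
\begin{enumerate}
\item[(1)] Every loose member $A$ of $\mathcal F$ contains $a$, because $b\in f(A)$.
\item[(2)] If $A$ is loose and $a\in A$, then $f(A)\in\mathcal F_1$, so by Lemma~\ref{lem:contract} the set $A$ or its twin belongs to $\mathcal F$. Since $\mathcal F$ is intersecting, no member of $\mathcal C$ is separated from a loose set through $a$.
\item[(3)] Since $\hat g$ is a bijection, $\mathcal C$ is the family of all tight sets $E$ with $c\in\hat g(E)$, and every loose $A\ni0$ with $c\in\hat g(A)$ belongs to $\mathcal D\subseteq\mathcal F$.
\end{enumerate}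
It suffices to show that every member of $\mathcal C$ contains $a$. Then $\mathcal F\subseteq\mathcal S_a$ by (1), and $\mathcal F=\mathcal S_a$ because the sizes agree.

\emph{The case $c\in[1-s,0]$.} By (3) and Lemma~\ref{lem:fold}, $\mathcal C=\mathcal T_c$. If $a\notin\{c,c+s\}$, Lemma~\ref{lem:inner} gives a member of $\mathcal C$ that is separated from a loose set through $a$, contradicting (2). So $a\in\{c,c+s\}$, and $a$ lies in every member of $\mathcal T_c$.

\emph{The case $c\in[1,n-2s]$.} The only point that $g$ maps to $c$ is the outer point $p=c+s$, so by (3) $\mathcal C$ is the family of all tight sets through $p$. Suppose $a\ne p$ and apply Lemma~\ref{lem:outer}. In case (i), the loose set $\{0\}\cup S$ has image $S-s\ni c$ under $\hat g$, so it belongs to $\mathcal F$ by (3); but it does not contain $a$, since $a\ne0$ and $a\notin S$. This contradicts (1). In case (ii), $E\in\mathcal C$, which contradicts (2). So $a=p$, and $a$ lies in every member of $\mathcal C$.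
\end{proof}

\begin{remark}
In the proof of Theorem~\ref{thm:stars} the inequality $s\ge3$, as opposed to $s\ge2$, is used at two points, both with $n=(k+1)s$: in Case 3 of Lemma~\ref{lem:inner}, which needs two values of $\omega$, and at the end of Lemma~\ref{lem:outer}, which needs three distinct residues. The triangle $\{1,3\},\{3,5\},\{1,5\}$ for $s=2$, $n=6$ from Section~\ref{sec:pairs} falls under the first: there $q=-1$ and $a=3=q+2s$, the only set $A_\omega$ is $A_1=\{0,3\}$, and its twin $\{1,3\}$ meets the only member $\{-1,1\}$ of $\mathcal T_{-1}$.
\end{remark}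

\begin{thebibliography}{1}

\bibitem{TV}
Pablo Torres and Mario Valencia-Pabon,
\emph{Shifts of the Stable Kneser Graphs and Hom-Idempotence},
arXiv:1604.07023 (2016).

\end{thebibliography}
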